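\title{Trivial intersections of the unit circle with products of Cantor sets}

\begin{abstract}
For $\lambda\in(0,1/2)$ let $K_\lambda$ be the self-similar Cantor set generated by $x\mapsto\lambda x$ and $x\mapsto\lambda x+1-\lambda$. The unit circle meets $K_\lambda\times K_\lambda$ at $(0,1)$ and $(1,0)$, and for $\lambda\le 2-\sqrt3$ nowhere else. It was conjectured that the intersection is infinite for every $\lambda\in(2-\sqrt3,1/2)$. We show that this is false. There are infinitely many disjoint intervals of parameters, accumulating at $2-\sqrt3$ and of positive lower density there, on which the intersection consists of the two trivial points only, and there are parameters with exactly four points. We also describe the rescaled limit set of the parameters with a nontrivial intersection, and we prove that the intersection is infinite for all $\lambda\in(\lambda_1,1/2)$, where $\lambda_1\approx0.3058$.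
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix $\lambda\in(0,\frac12)$ and let $f_0(x)=\lambda x$, $f_1(x)=\lambda x+1-\lambda$. The Cantor set $K_\lambda$ is the unique nonempty compact set with $K_\lambda=f_0(K_\lambda)\cup f_1(K_\lambda)$. It arises from $[0,1]$ by removing the open middle part of relative length $1-2\lambda$ and repeating this in every interval that remains; $\lambda=\frac13$ gives the middle-thirds Cantor set. Let $\mathbb S^1=\{(x,y)\in\mathbb R^2:x^2+y^2=1\}$ and
\[
X_\lambda=\mathbb S^1\cap(K_\lambda\times K_\lambda).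
\]
Since $0,1\in K_\lambda$, the set $X_\lambda$ always contains the \emph{trivial points} $(0,1)$ and $(1,0)$. We call $X_\lambda$ \emph{trivial} if it contains no other point, and \emph{nontrivial} otherwise. The following is known: $X_\lambda$ is trivial for $0<\lambda\le2-\sqrt3$; it is nontrivial for $0.330384\le\lambda<\frac12$; it has the cardinality of the continuum for $0.407493\le\lambda<\frac12$; and it is nontrivial along some sequence $\lambda_k\searrow2-\sqrt3$. The problem we treat was posed by Jiang, Kong, Li and Wang \cite{JKLW}.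

\begin{quote}
\textbf{Conjecture.} $X_\lambda$ is infinite for all $\lambda$ with $2-\sqrt3<\lambda<\frac12$.
\end{quote}

Two heuristics point to this guess. The first is a count. After $m$ steps of the construction, $K_\lambda\times K_\lambda$ is covered by $4^m$ squares of side $\lambda^m$, out of about $\lambda^{-2m}$ grid squares of that size, and the arc crosses about $\lambda^{-m}$ grid squares. If the two were unrelated, the arc would meet about $(4\lambda)^m$ of the covering squares, and this grows as soon as $\lambda>\frac14$; note that $2-\sqrt3=0.26794\ldots>\frac14$. The second is a scaling symmetry. Put $z=1-y$. As $K_\lambda=1-K_\lambda$, we look for $(x,z)\in K_\lambda\times K_\lambda$ on the curve $x^2=2z-z^2$. The map $(x,z)\mapsto(\lambda x,\lambda^2z)$ sends $K_\lambda\times K_\lambda$ into itself and preserves the parabola $x^2=2z$, so a single point of $K_\lambda\times K_\lambda$ on the parabola, other than the origin, produces infinitely many; and near the origin the circle is almost this parabola.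

The scaling symmetry cuts both ways, however. The picture is almost the same at all small scales, so if the curve runs through a gap at one small scale, it may do so at all of them. This is what happens for many $\lambda$ just above $2-\sqrt3$, and the conjecture is false.

Throughout, $\lambda_0=2-\sqrt3$, so that $\lambda_0^2-4\lambda_0+1=0$, and
\[
D(\lambda)=\frac{4\lambda-1-\lambda^2}{2\lambda}=2-\frac\lambda2-\frac1{2\lambda}.
\]
We have $D(\lambda_0)=0$ and $D'(\lambda)=\frac1{2\lambda^2}-\frac12>0$ on $(0,1)$. Thus $D>0$ on $(\lambda_0,\frac12)$, and $D(\lambda)\to0$ forces $\lambda\to\lambda_0$: the number $D(\lambda)$ is a coordinate for the distance to the threshold. Its geometric meaning appears in Section~\ref{sec:reduction}, and that of $\tau$ and $\tau_\pm$ below in Sections~\ref{sec:model} and~\ref{sec:windows}.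

\begin{theorem}\label{thm:windows}
Let $k\ge3$ be odd and $\lambda\in(\lambda_0,0.27)$. Put $\tau=\lambda^{-3}\bigl(\lambda^{-k}D(\lambda)-\frac12\bigr)$, $\varepsilon=\lambda^{k+1}$, and
\[
\tau_-=2\lambda-\lambda^2-\varepsilon+\tfrac12\varepsilon\lambda^5+\tfrac12\varepsilon^2\lambda^3,\qquad
\tau_+=(1-\lambda)^2\bigl(1+\tfrac12\varepsilon\lambda^3\bigr).
\]
\begin{itemize}
\item[(a)] If $\tau_-<\tau<\tau_+$, in particular if $0.4671\le\tau\le0.5329$, then $X_\lambda=\{(0,1),(1,0)\}$.
\item[(b)] If $\tau=\tau_-$ or $\tau=\tau_+$, then $X_\lambda$ has exactly four points.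
\end{itemize}
For every odd $k\ge3$ the parameters $\lambda$ in \textup{(a)} contain a nonempty open set, parameters as in \textup{(b)} exist for either sign, and all these parameters tend to $\lambda_0$ as $k\to\infty$. At $\lambda=0.2695025$, case \textup{(a)} applies with $k=3$.
\end{theorem}

For all these parameters $X_\lambda$ is finite, which disproves the conjecture. The counterexamples occupy a definite proportion of every short interval to the right of $\lambda_0$.

\begin{theorem}\label{thm:density}
Let $T$ be the set of $\lambda>\lambda_0$ for which $X_\lambda$ is trivial. For all $0<r<0.0017$, the Lebesgue measure of $T\cap(\lambda_0,\lambda_0+r)$ is at least $10^{-4}r$.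
\end{theorem}

The next theorem describes how trivial and nontrivial parameters are arranged near $\lambda_0$ when one zooms in by writing $D(\lambda)=s\lambda^k$. For sets $A,B\subset\mathbb R$ we write $A+B=\{a+b:a\in A,\ b\in B\}$.

\begin{theorem}\label{thm:limit}
Let $\hat K_\lambda=\bigcup_{i\ge0}\lambda^{-i}K_\lambda$, $\hat C=(1-\lambda_0)\hat K_{\lambda_0}+\lambda_0\hat K_{\lambda_0}$, and for $e\in\{0,1\}$
\[
E_e=(0,\infty)\cap\Bigl(\hat C\cup\bigcup_{j\in\mathbb Z,\ j\equiv e\ (\mathrm{mod}\ 2)}\bigl(\tfrac12\lambda_0^{\,j}+\hat C\bigr)\Bigr).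
\]
Let $k\to\infty$ through integers $k\equiv e+1\pmod2$.
\begin{itemize}
\item[(a)] If $\lambda_k\in(\lambda_0,0.27)$, $D(\lambda_k)=s_k\lambda_k^k$ and $s_k\to s\in(0,\infty)\setminus E_e$, then $X_{\lambda_k}$ is trivial for all large $k$.
\item[(b)] For each $s\in E_e$ there are $\lambda_k\in(\lambda_0,0.27)$, for all large $k$, with $D(\lambda_k)=s_k\lambda_k^k$, $s_k\to s$, $\lambda_k\to\lambda_0$ and $X_{\lambda_k}$ nontrivial.
\end{itemize}
\end{theorem}

Away from $\lambda_0$ the conclusion of the conjecture does hold.

\begin{theorem}\label{thm:infinite}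
Let $\lambda_1\in(0.3058,0.3059)$ be the real root of $2\lambda^3-3\lambda^2+4\lambda-1$. Then $X_\lambda$ is infinite for every $\lambda\in(\lambda_1,\frac12)$.
\end{theorem}

We do not determine which $\lambda\in(\lambda_0,\lambda_1]$ give an infinite $X_\lambda$.

All four proofs start from one reduction (Section~\ref{sec:reduction}): nontrivial points correspond to solutions of a sequence of equations $(E_n)$ on $K_\lambda\times K_\lambda$ with right side $D(\lambda)$. The linear part of these equations takes its values in a sumset of two copies of $K_\lambda$. For $\lambda$ near $\lambda_0$ this sumset has gaps at all scales (Section~\ref{sec:model}), which leads to Theorems~\ref{thm:windows}--\ref{thm:limit}. For $\lambda>\lambda_1$ the left sides take every value of a suitable interval (Section~\ref{sec:covering}), which gives Theorem~\ref{thm:infinite}.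

\section{Reduction to equations on $K\times K$}\label{sec:reduction}

We write $K=K_\lambda$ and $D=D(\lambda)$ when $\lambda$ is fixed. Iterating $K=f_0(K)\cup f_1(K)$ shows that $K$ is the set of the numbers
\[
\pi_\lambda(a)=(1-\lambda)\sum_{i\ge0}a_i\lambda^i,\qquad a=(a_0,a_1,\ldots)\in\{0,1\}^{\mathbb N};
\]
we call $a$ a \emph{code} of $\pi_\lambda(a)$. The space $\{0,1\}^{\mathbb N}$ is compact in the product topology.

\begin{lemma}\label{lem:cantor}
Let $\lambda\in(0,\frac12)$.
\begin{itemize}
\item[(a)] $K=1-K$, $\;K\cap[0,\lambda]=\lambda K$, $\;K\cap[1-\lambda,1]=1-\lambda+\lambda K$, and $K$ is the union of the last two sets.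
\item[(b)] Every $x\in K\setminus\{0\}$ is uniquely $x=\lambda^nu$ with $n\ge0$ and $u\in K\cap[1-\lambda,1]$.
\item[(c)] If $i\ge1$, $x\in K$ and $x\notin\lambda^iK$, then $x\ge\lambda^{i-1}(1-\lambda)$.
\item[(d)] The map $(\lambda,a)\mapsto\pi_\lambda(a)$ is continuous on $[\lambda_0,0.27]\times\{0,1\}^{\mathbb N}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Replacing each $a_i$ by $1-a_i$ replaces $\pi_\lambda(a)$ by $1-\pi_\lambda(a)$, because $(1-\lambda)\sum_i\lambda^i=1$. The sets $f_0(K)=\lambda K$ and $f_1(K)=1-\lambda+\lambda K$ have union $K$ and lie in the disjoint intervals $[0,\lambda]$ and $[1-\lambda,1]$.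
(b) Take for $n$ the position of the first digit $1$ in a code of $x$. The intervals $\lambda^n[1-\lambda,1]$, $n\ge0$, are disjoint, so $n$ is unique.
(c) Here $x\ne0$. Write $x=\lambda^nu$ as in (b). If $n\ge i$ then $x=\lambda^i(\lambda^{n-i}u)\in\lambda^iK$, so $n\le i-1$ and $x\ge\lambda^{i-1}(1-\lambda)$.
(d) The partial sums are continuous and converge uniformly.
\end{proof}

By symmetry we look at points $(x,y)$ near $(0,1)$ and put $z=1-y$. Write $x=\lambda^nu$ and $z=\lambda^mv$ with $u,v\in K\cap[1-\lambda,1]$. Since $x^2$ is about $2z$, the exponents are tied together, and for small $\lambda$ we will find $m=2n+1$. The parabola $x^2=2z$ then reads $u^2=2\lambda v$, whatever $n$ is. On the square $[1-\lambda,1]^2$ the quantity $u^2-2\lambda v$ is smallest at the corner $(u,v)=(1-\lambda,1)$, where it equals $(1-\lambda)^2-2\lambda=-2\lambda D$. So the parabola enters the square exactly when $D\ge0$, it enters at this corner, and $D$ measures how deep it cuts. This suggests coordinates $p,w$ centered at the corner: $u=1-\lambda+\lambda p$ and $v=1-\lambda w$.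 For $n\ge1$ let
\[
F_n(p,w)=(1-\lambda)p+\lambda w+\frac\lambda2p^2+\frac{\lambda^{2n+1}}2(1-\lambda w)^2
\]
and consider the equation
\begin{equation}\label{eq:En}
F_n(p,w)=D(\lambda),\qquad p,w\in K.\tag{$E_n$}
\end{equation}

\begin{proposition}\label{prop:reduction}
\begin{itemize}
\item[(i)] Let $\lambda\in(0,\frac12)$ and $n\ge1$. If $(p,w)$ solves \eqref{eq:En}, then
\[
x=\lambda^n(1-\lambda+\lambda p),\qquad y=1-\lambda^{2n+1}(1-\lambda w)
\]
defines a nontrivial point $(x,y)\in X_\lambda$ with $0<x\le\lambda$. Different triples $(n,p,w)$ give different points.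
\item[(ii)] If $0<\lambda<1-\frac1{\sqrt2}$, every nontrivial point of $X_\lambda$ is of this form up to interchanging the coordinates, and the number of nontrivial points is twice the number of solutions $(n,p,w)$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $n\ge1$ and $p,w\in K$. Put $u=1-\lambda+\lambda p$, $v=1-\lambda w$, $x=\lambda^nu$, $z=\lambda^{2n+1}v$ and $y=1-z$. The equation $x^2+y^2=1$ means $x^2=2z-z^2$. Dividing by $\lambda^{2n}$ gives $u^2=2\lambda v-\lambda^{2n+2}v^2$, that is,
\[
(1-\lambda)^2+2\lambda(1-\lambda)p+\lambda^2p^2=2\lambda-2\lambda^2w-\lambda^{2n+2}(1-\lambda w)^2 .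
\]
Collect the terms with $p$ and $w$ on the left, use $2\lambda-(1-\lambda)^2=2\lambda D$, and divide by $2\lambda$. The result is
\begin{equation}\label{eq:equiv}
x^2+y^2=1\iff F_n(p,w)=D.
\end{equation}

(i) By Lemma~\ref{lem:cantor}(a), $u\in K$ and $v=1-\lambda+\lambda(1-w)\in K$. Hence $x,z\in K$ and $y=1-z\in K$, and $(x,y)\in X_\lambda$ by \eqref{eq:equiv}. As $u\in[1-\lambda,1]$ and $n\ge1$, we have $0<x\le\lambda$, so the point is nontrivial. By Lemma~\ref{lem:cantor}(b), $x$ determines $n$ and $u$, hence $p$; then $y$ determines $w$.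

(ii) Let $(x,y)\in X_\lambda$ be nontrivial. Each coordinate lies in $[0,\lambda]$ or in $[1-\lambda,1]$. Both in $[0,\lambda]$ is impossible since $2\lambda^2<1$, and both in $[1-\lambda,1]$ is impossible since $2(1-\lambda)^2>1$. So, up to interchange, $x\in[0,\lambda]$ and $z=1-y\in K\cap[0,\lambda]$. If $x$ or $z$ vanished, the point would be $(0,1)$; so $x,z>0$. Write $x=\lambda^nu$, $z=\lambda^mv$ with $u,v\in K\cap[1-\lambda,1]$; here $n,m\ge1$ because $x,z\le\lambda<1-\lambda$. From $x^2=z(2-z)$,
\[
\lambda^{2n-m}=\frac{v(2-z)}{u^2}.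
\]
Since $1-\lambda>\frac1{\sqrt2}$ and $\lambda<0.3$, the right side is at least $(1-\lambda)(2-\lambda)>\frac{1.7}{\sqrt2}>1$ and at most $\frac2{(1-\lambda)^2}<4<\lambda^{-2}$. Hence $0<m-2n<2$, that is, $m=2n+1$. By Lemma~\ref{lem:cantor}(a), $u=1-\lambda+\lambda p$ and $1-v=\lambda w$ with $p,w\in K$, and \eqref{eq:equiv} gives \eqref{eq:En}. Finally, a point as in (i) has $x\le\lambda<1-\lambda\le y$, so the points from (i) and their mirror images form two disjoint families.
\end{proof}

The proposition explains the threshold $2-\sqrt3$. The left side of \eqref{eq:En} is at least $\frac12\lambda^{2n+1}(1-\lambda)^2>0$, while $D\le0$ for $\lambda\le\lambda_0$. Since $\lambda_0<1-\frac1{\sqrt2}=0.2928\ldots$, part (ii) shows that $X_\lambda$ is trivial for $\lambda\le\lambda_0$. For $\lambda\ge1-\frac1{\sqrt2}$ the circle passes through the square $[1-\lambda,1]^2$, which then contains $(\frac1{\sqrt2},\frac1{\sqrt2})$, and the proof of (ii) breaks down. Theorem~\ref{thm:infinite} concerns such $\lambda$ and uses only part (i).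

\section{The linear model and its gaps}\label{sec:model}

Let $\lambda$ be slightly larger than $\lambda_0$. All terms of $F_n$ are nonnegative and $D$ is small, so a solution of \eqref{eq:En} has $p$ and $w$ small. Expanding the last square,
\[
F_n(p,w)=(1-\lambda)p+\lambda w+\tfrac12\lambda^{2n+1}+\Bigl[\tfrac\lambda2p^2-\lambda^{2n+2}w+\tfrac12\lambda^{2n+3}w^2\Bigr],
\]
and the bracket is small compared with the linear part when $p,w$ are small and $n$ is large. In this section we drop it, in order to see where trivial parameters should be sought. The model equation is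
\begin{equation}\label{eq:model}
(1-\lambda)p+\lambda w=d_n,\qquad d_n=D-\tfrac12\lambda^{2n+1},\qquad p,w\in K .
\end{equation}
It is solvable if and only if the \emph{target} $d_n$ lies in the sumset $C=(1-\lambda)K+\lambda K$. We want all targets to miss $C$, so we need gaps of $C$.

\begin{lemma}\label{lem:gap}
Let $G=\bigl(2\lambda-\lambda^2,\,(1-\lambda)^2\bigr)$. This interval is nonempty if and only if $\lambda<1-\frac1{\sqrt2}$, and $C\cap\lambda^iG=\emptyset$ for all $i\ge0$.
\end{lemma}

\begin{proof}
Since $2\lambda-\lambda^2=1-(1-\lambda)^2$, the interval is nonempty exactly when $2(1-\lambda)^2>1$. Let $c=(1-\lambda)p+\lambda w$ with $p,w\in K$. If $p\ge1-\lambda$ then $c\ge(1-\lambda)^2$; otherwise $p\le\lambda$ and $c\le\lambda(1-\lambda)+\lambda=2\lambda-\lambda^2$. This is the case $i=0$; see Figure~\ref{fig:gap}. Let $i\ge1$ and $c<\lambda^i(1-\lambda)^2$. By Lemma~\ref{lem:cantor}(c), $p\notin\lambda^iK$ would give $c\ge\lambda^{i-1}(1-\lambda)^2$ and $w\notin\lambda^iK$ would give $c\ge\lambda^i(1-\lambda)$, both too large. So $p,w\in\lambda^iK$,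 hence $\lambda^{-i}c\in C$ and $\lambda^{-i}c\notin G$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=4.2]
\foreach \x in {0,0.73} { \foreach \y in {0,0.73} { \fill[gray!35] (\x,\y) rectangle ++(0.27,0.27); } }
\draw[gray] (0,0) rectangle (1,1);
\draw[thick] (0.27,1) -- (0.64,0);
\draw[thick] (0.36,1) -- (0.73,0);
\fill (0.27,1) circle (0.012) node[above left] {$(\lambda,1)$};
\fill (0.73,0) circle (0.012) node[below right] {$(1-\lambda,0)$};
\node[below] at (0.35,0) {$p$};
\node[left] at (0,0.5) {$w$};
\end{tikzpicture}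
\caption{The four shaded squares of side $\lambda=0.27$ cover $K_\lambda\times K_\lambda$. The lines $(1-\lambda)p+\lambda w=c$ with $c=2\lambda-\lambda^2$ (left) and $c=(1-\lambda)^2$ (right) each touch one square at one corner. Every parallel line strictly between them misses all four squares.}
\label{fig:gap}
\end{figure}

From $0.2679<\lambda<0.27$ we obtain, for $\lambda\in(\lambda_0,0.27)$,
\begin{equation}\label{eq:bounds}
\begin{gathered}
0.0717<\lambda^2<0.0729,\qquad 0.0192<\lambda^3<0.0197,\qquad \lambda^4<0.0054,\\
0.5329<(1-\lambda)^2<0.536,\qquad 0.464<2\lambda-\lambda^2<0.4671 .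
\end{gathered}
\end{equation}
In particular $G\supset[0.4671,0.5329]$.

The targets $d_n$ increase to $D$, so infinitely many of them can share one gap. Write $D=s\lambda^k$ with $k=2N+1$ odd. Then
\[
d_n=\lambda^k\bigl(s-\tfrac12\lambda^{j}\bigr),\qquad j=2(n-N),
\]
and we try to place the limit $D$ in the gap $\lambda^kG$, that is, $s\in G$. The targets with $j\le-2$ are then negative, as $\frac12\lambda^{-2}>6$. The targets with $j\ge2$ lie in $\lambda^k[s-\frac12\lambda^2,s)$, and they all lie in $\lambda^kG$ if and only if $s-\frac12\lambda^2>2\lambda-\lambda^2$. The definition of $D$ gives the identity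
\begin{equation}\label{eq:identity}
2\lambda-\tfrac12\lambda^2=\tfrac12+\lambda D,
\end{equation}
so the condition is $s>\frac12+\lambda D$. This rules out the easy way of handling the remaining target $j=0$, namely $s<\frac12$, which would make it negative. We are forced to take $s>\frac12$, and then $d_N=\lambda^k(s-\frac12)$ is positive and much smaller than the other targets. It needs a gap of its own at a finer scale. We have $0<s-\frac12<0.036$, and the gap $\lambda^3G\subset(0.008,0.011)$ lies well inside this range. So we put $s=\frac12+\tau\lambda^3$ and ask for $\tau\in G$. This is the $\tau$ of Theorem~\ref{thm:windows}.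

\begin{example}\label{ex:explicit}
The smallest case is $k=3$, $N=1$, where no $j\le-2$ occurs. Take $\lambda=0.2695025$. To within $10^{-7}$,
\[
\tfrac1{2\lambda}=1.8552704,\qquad \tfrac\lambda2=0.1347513,\qquad \lambda^3=0.0195744,\qquad \tfrac12\lambda^3=0.0097872,
\]
so $D=0.0099784$ to within $2\cdot10^{-7}$. The first target is $d_1=D-\frac12\lambda^3=\tau\lambda^6$, with $d_1\in[0.0001909,0.0001915]$ and $\lambda^6\in[0.000383,0.000384]$. Hence
\[
\tau\in[0.49,0.51],
\]
and $d_1\in\lambda^6G$. Next $s=\frac12+\tau\lambda^3\in[0.5095,0.51]$ and $\frac12\lambda^2<0.0365$, so for every $n\ge2$ we have $d_n\in\lambda^3[0.473,0.51]\subset\lambda^3G$. By Lemma~\ref{lem:gap}, none of the model equations \eqref{eq:model} has a solution: one target sits in the gap at scale $\lambda^6$, all the others in the gap at scale $\lambda^3$.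
\end{example}

It remains to put the bracket back and to check that it does not use up the margins.

\section{Windows of trivial parameters}\label{sec:windows}

We first rescale \eqref{eq:En}. Let $k\ge0$ be an integer and put $D=s\lambda^k$, $p=\lambda^kP$, $w=\lambda^kW$, $\varepsilon=\lambda^{k+1}$, $j=2n+1-k$. Dividing \eqref{eq:En} by $\lambda^k$ gives
\begin{equation}\label{eq:R}
(1-\lambda)P+\lambda W+\frac\varepsilon2P^2+\frac{\lambda^j}2(1-\varepsilon W)^2=s .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:windows}]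
Let $\lambda\in(\lambda_0,0.27)$ and $k=2N+1\ge3$. Then $\varepsilon\le\lambda^4<0.0054$. We have $\frac12\varepsilon\lambda^5+\frac12\varepsilon^2\lambda^3<\varepsilon$ and $\frac12\varepsilon\lambda^3<10^{-4}$, so \eqref{eq:bounds} gives
\begin{equation}\label{eq:taubounds}
0.458<\tau_-<2\lambda-\lambda^2<0.4671,\qquad 0.5329<(1-\lambda)^2<\tau_+<0.537 .
\end{equation}
This justifies the words ``in particular'' in (a). To treat (a) and (b) together, assume only
\[
0.45\le\tau\le0.54 .
\]
Put $t=\tau\lambda^3<0.011$ and $s=D\lambda^{-k}=\frac12+t<0.511$. We find all triples $(n,p,w)$ that solve \eqref{eq:En}.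

\emph{Localization at scale $\lambda^k$.} All terms of $F_n$ are nonnegative, so $(1-\lambda)p\le s\lambda^k$ and $\lambda w\le s\lambda^k$. By Lemma~\ref{lem:cantor}(c), $p\notin\lambda^kK$ would give $(1-\lambda)p\ge\lambda^{k-1}(1-\lambda)^2>0.53\lambda^{k-1}>s\lambda^k$, and $w\notin\lambda^kK$ would give $\lambda w\ge\lambda^k(1-\lambda)>0.73\lambda^k>s\lambda^k$. Hence $p=\lambda^kP$ and $w=\lambda^kW$ with $P,W\in K$, and \eqref{eq:R} holds with $j=2(n-N)$. Since $k$ is odd, $j$ is even, and there are three cases.

\emph{Case $j\le-2$.} The left side of \eqref{eq:R} is at least $\frac12\lambda^{-2}(1-\varepsilon)^2>6.8\cdot0.98>6>s$. There is no solution.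

\emph{Case $j\ge2$.} From $(1-\lambda)P\le s<(1-\lambda)^2$ we get $P<1-\lambda$, so $P\le\lambda$. With $W\le1$, $\lambda^j\le\lambda^2$, $0<1-\varepsilon W\le 1$ and \eqref{eq:identity}, the left side of \eqref{eq:R} is at most
\[
\lambda(1-\lambda)+\lambda+\tfrac12\varepsilon\lambda^2+\tfrac12\lambda^2=\tfrac12+\lambda D+\tfrac12\varepsilon\lambda^2 .
\]
Here we use $k\ge3$: it gives $D=s\lambda^k\le0.511\lambda^3$ and $\varepsilon\le\lambda^4$, so the last expression is at most
\[
\tfrac12+\lambda^3\bigl(0.511\lambda+\tfrac12\lambda^3\bigr)<\tfrac12+\lambda^3(0.138+0.01)<\tfrac12+\tau\lambda^3=s .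
\]
There is no solution.

\emph{Case $j=0$, that is, $n=N$.} Since $\frac12(1-\varepsilon W)^2=\frac12-\varepsilon W+\frac12\varepsilon^2W^2$, equation \eqref{eq:R} becomes
\begin{equation}\label{eq:Q}
(1-\lambda)P+(\lambda-\varepsilon)W+\frac\varepsilon2P^2+\frac{\varepsilon^2}2W^2=t ,
\end{equation}
and all terms on the left are nonnegative. We localize a second time, at scale $\lambda^3$. If $P\notin\lambda^3K$, then $(1-\lambda)P\ge\lambda^2(1-\lambda)^2>0.038>t$. If $W\notin\lambda^3K$, then, as $\lambda-\varepsilon\ge\lambda(1-\lambda^3)$,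
\[
(\lambda-\varepsilon)W\ge\lambda(1-\lambda^3)\cdot\lambda^2(1-\lambda)>0.98\cdot0.73\,\lambda^3>0.71\lambda^3>t .
\]
So $P=\lambda^3A$ and $W=\lambda^3B$ with $A,B\in K$, and \eqref{eq:Q} divided by $\lambda^3$ reads $\Phi(A,B)=\tau$, where
\[
\Phi(A,B)=(1-\lambda)A+(\lambda-\varepsilon)B+\frac{\varepsilon\lambda^3}2A^2+\frac{\varepsilon^2\lambda^3}2B^2 .
\]
The function $\Phi$ is strictly increasing in each variable on $[0,1]^2$, so its extreme values on the right and left columns of Figure~\ref{fig:gap} are taken at the two marked corners. If $A\ge1-\lambda$, then $\Phi(A,B)\ge\Phi(1-\lambda,0)=\tau_+$, with equality only at $(1-\lambda,0)$. Otherwise $A\le\lambda$, and $\Phi(A,B)\le\Phi(\lambda,1)=\tau_-$, with equality only at $(\lambda,1)$.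

\emph{Conclusion for \textup{(a)} and \textup{(b)}.} By \eqref{eq:taubounds}, $0.45<\tau_-<\tau_+<0.54$, so the analysis covers both parts. If $\tau_-<\tau<\tau_+$, no \eqref{eq:En} has a solution. If $\tau=\tau_+$, the only candidate is $(n,p,w)=(N,\lambda^{k+3}(1-\lambda),0)$, and if $\tau=\tau_-$, it is $(N,\lambda^{k+4},\lambda^{k+3})$. In each case $N\ge1$, the numbers $p,w$ lie in $K$, and the rescalings are equivalences, so the candidate is a solution. As $0.27<1-\frac1{\sqrt2}$, Proposition~\ref{prop:reduction}(ii) shows that $X_\lambda$ has no nontrivial point in case (a) and exactly two in case (b).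

\emph{Existence.} Fix an odd $k\ge3$. The quantities $\tau,\tau_-,\tau_+$ are continuous functions of $\lambda\in[\lambda_0,0.27]$, and $0.458\le\tau_\pm\le0.537$ there by \eqref{eq:taubounds}. At $\lambda_0$ we have $\tau=-\frac12\lambda_0^{-3}<0$. At $0.27$ we have $D=1.865-\frac1{0.54}=0.01314\ldots$ and $0.27^3=0.019683$, so
\begin{equation}\label{eq:endpoint}
0.27^{-k}D(0.27)\ge0.27^{-3}D(0.27)>0.66
\end{equation}
and $\tau>0.16/0.019683>8$. By the intermediate value theorem each of $\tau-\tau_-$, $\tau-\tau_+$ and $\tau-\frac12$ vanishes somewhere in $(\lambda_0,0.27)$. The first two give the parameters in (b). Where $\tau=\frac12$ the condition in (a) holds, and it is an open condition. All parameters in (a) and (b) satisfy $0<D(\lambda)=s\lambda^k\le0.511\cdot0.27^k$, a bound that tends to $0$, so they tend to $\lambda_0$ uniformly as $k\to\infty$. For $\lambda=0.2695025$ and $k=3$, Example~\ref{ex:explicit} gives $\tau\in[0.49,0.51]$.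
\end{proof}

The windows for different odd $k$ are disjoint. In the window for $k$ we have $\frac12<D\lambda^{-k}<0.511$, and then $D\lambda^{-k'}>\frac12\lambda^{-2}>6$ for every $k'\ge k+2$. So Theorem~\ref{thm:windows} provides infinitely many disjoint intervals of trivial parameters accumulating at $\lambda_0$. The restriction $k\ge3$ loses nothing: for $k=1$ we have $D<0.014<\frac\lambda2$ on $(\lambda_0,0.27)$, hence $\tau<0$.

\section{Density of the trivial parameters}\label{sec:density}

The window for $k$ has length of order $\lambda_0^k$ and lies at distance of order $\lambda_0^k$ from $\lambda_0$. Consecutive windows differ in scale by the fixed factor $\lambda_0^2$, so every interval $(\lambda_0,\lambda_0+r)$ contains a window of length comparable to $r$. We make the constants explicit.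

\begin{proof}[Proof of Theorem~\ref{thm:density}]
\emph{Measurability.} For $n\ge1$ the set of $(\lambda,a,b)\in[\lambda_0,0.27]\times\{0,1\}^{\mathbb N}\times\{0,1\}^{\mathbb N}$ such that $p=\pi_\lambda(a)$, $w=\pi_\lambda(b)$ solve \eqref{eq:En} is closed by Lemma~\ref{lem:cantor}(d), hence compact, and so is its projection $N_n$ to the first factor. By Proposition~\ref{prop:reduction}, $T\cap(\lambda_0,0.27)=(\lambda_0,0.27)\setminus\bigcup_nN_n$ is a Borel set, and $\lambda_0+0.0017<0.27$.

\emph{An interval in $T$ for each odd $k\ge3$.} Let $s(\lambda)=D(\lambda)\lambda^{-k}$. Then $s(\lambda_0)=0$ and $s(0.27)>0.66$ by \eqref{eq:endpoint}. Let $\lambda_b$ be the smallest point of $(\lambda_0,0.27)$ with $s=0.5102$, and $\lambda_a$ the largest point of $(\lambda_0,\lambda_b)$ with $s=0.5092$. By this choice $0.5092\le s\le0.5102$ on $[\lambda_a,\lambda_b]$. Since $0.0192<\lambda^3<0.019683$, the number $\tau=(s-\frac12)\lambda^{-3}$ satisfies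
\[
0.4671<\frac{0.0092}{0.019683}\le\tau\le\frac{0.0102}{0.0192}<0.5329 ,
\]
and $[\lambda_a,\lambda_b]\subset T$ by Theorem~\ref{thm:windows}(a).

\emph{Length.} The derivative $D'$ is decreasing, $D'(\lambda_0)=\frac12(2+\sqrt3)^2-\frac12=3+2\sqrt3<6.47$, and $D'(0.27)=\frac1{0.1458}-\frac12>6.35$. So $6.35<D'<6.47$ on $[\lambda_0,0.27]$, and
\[
6.47(\lambda_b-\lambda_a)\ge D(\lambda_b)-D(\lambda_a)=0.5102\lambda_b^k-0.5092\lambda_a^k\ge0.001\lambda_0^k .
\]
Thus $\lambda_b-\lambda_a\ge1.5\cdot10^{-4}\lambda_0^k$.

\emph{Position.} We have $\lambda_b-\lambda_0\le D(\lambda_b)/6.35\le0.081\lambda_b^k$, and we must replace $\lambda_b^k$ by $\lambda_0^k$. From $1+x\le e^x$, from $0.081/\lambda_0<0.31$, and because $k\,0.27^k$ decreases in $k\ge1$,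
\[
\Bigl(\frac{\lambda_b}{\lambda_0}\Bigr)^k\le\exp\Bigl(k\,\frac{\lambda_b-\lambda_0}{\lambda_0}\Bigr)\le\exp\bigl(0.31\,k\,0.27^k\bigr)\le\exp(0.31\cdot3\cdot0.0197)<1.02 .
\]
Hence $\lambda_b-\lambda_0<0.081\cdot1.02\,\lambda_0^k<0.09\lambda_0^k$.

\emph{Choice of $k$.} Let $0<r<0.0017$, and let $k$ be the least odd integer $\ge3$ with $0.09\lambda_0^k\le r$. Then $[\lambda_a,\lambda_b]\subset(\lambda_0,\lambda_0+r)$. As $0.09\lambda_0^3>0.0017>r$, we have $k\ge5$, so minimality gives $0.09\lambda_0^{k-2}>r$ and $\lambda_0^k>\lambda_0^2r/0.09>0.79r$. The measure of $T\cap(\lambda_0,\lambda_0+r)$ is therefore at least $1.5\cdot10^{-4}\cdot0.79\,r>10^{-4}r$.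
\end{proof}

\section{The limit set of the nontrivial parameters}\label{sec:limit}

Let $k\to\infty$ in \eqref{eq:R} with $s$ bounded. Then $\lambda\to\lambda_0$ and $\varepsilon\to0$, and the linear model becomes exact:
\begin{equation}\label{eq:limit}
(1-\lambda_0)P+\lambda_0W+\theta=s .
\end{equation}
The unknowns $P,W$ range over $\lambda^{-k}K_\lambda$, and in the limit over the unbounded set $\hat K_{\lambda_0}$. The shift $\theta$ is $\frac12\lambda_0^j$ if $j=2n+1-k$ stays fixed, and $0$ if $j\to+\infty$. If $k\equiv e+1\pmod 2$, then $j\equiv e\pmod2$. So $E_e$ is the set of $s>0$ for which \eqref{eq:limit} is solvable with $P,W\in\hat K_{\lambda_0}$ and an admissible shift $\theta\in\{0\}\cup\{\frac12\lambda_0^j:j\equiv e\}$.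

Since $\lambda K\subset K$, we have $\lambda\hat K_\lambda=\hat K_\lambda$, hence $\lambda_0\hat C=\hat C$ and
\begin{equation}\label{eq:scaling}
E_1=\lambda_0E_0,\qquad \lambda_0^2E_e=E_e .
\end{equation}
Thus $E_e$ is periodic on a logarithmic scale, and the parity of $k$ is a normalization, matching $s\lambda^k=(s\lambda)\lambda^{k-1}$.

\begin{proof}[Proof of Theorem~\ref{thm:limit}]
(a) Suppose that $X_{\lambda_k}$ is nontrivial for infinitely many $k$, and restrict to these $k$. We extract a convergent subsequence of solutions and show that its limit solves \eqref{eq:limit}. As $D(\lambda_k)\le s_k\,0.27^k\to0$, we have $\lambda_k\to\lambda_0$. By Proposition~\ref{prop:reduction}(ii) there is a solution $(n_k,p_k,w_k)$ for $\lambda_k$. Then $P_k=\lambda_k^{-k}p_k$ and $W_k=\lambda_k^{-k}w_k$ lie in $\hat K_{\lambda_k}$ and satisfy \eqref{eq:R} with $\varepsilon_k=\lambda_k^{k+1}$ and $j_k=2n_k+1-k\equiv e\pmod2$.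

The set $\hat K_\lambda$ is not compact, so we first confine $P_k$ and $W_k$ to one rescaled copy of $K$. They are bounded by a constant $B$, because $(1-\lambda_k)P_k\le s_k$ and $\lambda_kW_k\le s_k$. If $x\in\hat K_\lambda\setminus\lambda^{-M}K_\lambda$, then $x=\lambda^{-i}x'$ with $i>M$ and $x'\in K_\lambda\setminus\lambda^{i-M}K_\lambda$, so $x\ge\lambda^{-M-1}(1-\lambda)$ by Lemma~\ref{lem:cantor}(c). Choose $M\ge0$ with $0.73\cdot0.27^{-M-1}>B$. Then $P_k,W_k\in\lambda_k^{-M}K_{\lambda_k}$ for all $k$, say $P_k=\lambda_k^{-M}\pi_{\lambda_k}(a^{(k)})$ and $W_k=\lambda_k^{-M}\pi_{\lambda_k}(b^{(k)})$.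

Next, $\varepsilon_kW_k=\lambda_kw_k\le\lambda_k$, so \eqref{eq:R} gives $\frac12\lambda_k^{j_k}(1-\lambda_k)^2\le s_k$. As $\lambda_k<0.27$ and $s_k$ is bounded, $j_k$ is bounded below. Pass to a subsequence along which $a^{(k)}\to a$, $b^{(k)}\to b$, and $j_k$ either equals a constant $j\equiv e$ or tends to $+\infty$. By Lemma~\ref{lem:cantor}(d), $P_k\to P=\lambda_0^{-M}\pi_{\lambda_0}(a)$ and $W_k\to W=\lambda_0^{-M}\pi_{\lambda_0}(b)$, both in $\hat K_{\lambda_0}$. Since $\varepsilon_k\to0$, equation \eqref{eq:R} tends to \eqref{eq:limit} with $\theta=\frac12\lambda_0^j$ or $\theta=0$. So $s\in E_e$, a contradiction.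

(b) Let $s\in E_e$, and write $s$ as in \eqref{eq:limit}. We freeze the codes of $P$ and $W$ and move $\lambda$ until \eqref{eq:R} holds exactly. If $\theta=\frac12\lambda_0^j$ with $j\equiv e$, put $j_k=j$; if $\theta=0$, put $j_k=k+1\equiv e$. In both cases $n_k=(j_k+k-1)/2$ is an integer, and $n_k\ge1$ for large $k$. Choose $M\ge0$ and codes $a,b$ with $P=\lambda_0^{-M}\pi_{\lambda_0}(a)$ and $W=\lambda_0^{-M}\pi_{\lambda_0}(b)$; one $M$ serves for both because the sets $\lambda^{-i}K$ increase with $i$. The functions $P(\lambda)=\lambda^{-M}\pi_\lambda(a)$ and $W(\lambda)=\lambda^{-M}\pi_\lambda(b)$ are continuous on $[\lambda_0,0.27]$, and $\lambda^kP(\lambda),\lambda^kW(\lambda)\in K_\lambda$ for $k\ge M$. Let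
\[
R_k(\lambda)=(1-\lambda)P(\lambda)+\lambda W(\lambda)+\tfrac12\lambda^{k+1}P(\lambda)^2+\tfrac12\lambda^{j_k}\bigl(1-\lambda^{k+1}W(\lambda)\bigr)^2 .
\]
For $k\ge M$ we have $0\le\lambda^{k+1}W(\lambda)\le\lambda<1$, so the last term is positive and $R_k>0$. Since $P(\lambda),W(\lambda)\le\lambda_0^{-M}$ and $j_k$ is bounded below, $R_k\le B$ on $[\lambda_0,0.27]$ with $B$ independent of $k$. The function $D(\lambda)\lambda^{-k}-R_k(\lambda)$ is negative at $\lambda_0$, and positive at $0.27$ as soon as $D(0.27)\,0.27^{-k}>B$. So for large $k$ it vanishes at some $\lambda_k\in(\lambda_0,0.27)$. Put $s_k=R_k(\lambda_k)=D(\lambda_k)\lambda_k^{-k}$. This is \eqref{eq:R}, so $p=\lambda_k^kP(\lambda_k)$ and $w=\lambda_k^kW(\lambda_k)$ solve $(E_{n_k})$, and $X_{\lambda_k}$ is nontrivial by Proposition~\ref{prop:reduction}(i). From $D(\lambda_k)\le B\,0.27^k\to0$ we get $\lambda_k\to\lambda_0$. Finally $P(\lambda_k)\to P$, $W(\lambda_k)\to W$, $\lambda_k^{k+1}\to0$ and $\frac12\lambda_k^{j_k}\to\theta$, so $s_k\to s$.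
\end{proof}

\begin{remark}
Part (a) is not vacuous: the open interval
\[
I=\bigl(\tfrac12+\lambda_0^3(2\lambda_0-\lambda_0^2),\ \tfrac12+\lambda_0^3(1-\lambda_0)^2\bigr)
\]
is disjoint from $E_0$. Indeed, let $s\in I\cap E_0$ and take $\lambda_k$, $k$ odd, as in (b). Then $\tau=\lambda_k^{-3}(s_k-\frac12)$ tends to a point strictly between $2\lambda_0-\lambda_0^2$ and $(1-\lambda_0)^2$, which are the limits of $\tau_-$ and $\tau_+$. By Theorem~\ref{thm:windows}(a), $X_{\lambda_k}$ is trivial for large $k$, a contradiction. By \eqref{eq:scaling}, $\lambda_0^iI$ is disjoint from $E_e$ for every integer $i\equiv e\pmod2$.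
\end{remark}

\section{A covering lemma and the infinite range}\label{sec:covering}

For larger $\lambda$ we want the opposite of a gap: we show that $F_n(K\times K)$ contains an interval around $D$ for all large $n$. Each such $n$ then contributes a point of $X_\lambda$. The useful feature is that $F_n$ splits as $F_n(p,w)=g(p)+h(w)$ with
\[
g(p)=(1-\lambda)p+\tfrac\lambda2p^2,\qquad h(w)=\lambda w+\tfrac12\lambda^{2n+1}(1-\lambda w)^2 .
\]
Put $\eta=\lambda^{2n+2}<\lambda$. On $[0,1]$,
\begin{equation}\label{eq:slopes}
g'(p)=1-\lambda+\lambda p\ge1-\lambda,\qquad h'(w)=\lambda-\eta(1-\lambda w)\in[\lambda-\eta,\lambda],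
\end{equation}
so $g$ and $h$ are increasing.

A \emph{basic interval of order $m$} is an image of $[0,1]$ under a composition of $m$ maps from $\{f_0,f_1\}$. It has length $\ell=\lambda^m$ and consists of a left part and a right part, which are basic intervals of order $m+1$ and length $\lambda\ell$, and an open middle gap of length $(1-2\lambda)\ell$. Every basic interval contains points of $K$, for instance its endpoints; as $K$ is closed, the common point of a nested sequence of basic intervals of growing order lies in $K$. A \emph{basic square} is a product $I\times J$ of basic intervals of equal order, and its four \emph{children} are the products of a part of $I$ with a part of $J$.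

If the $F_n$-images of the four children always cover the image of the parent, then passing from a square to its Cantor set loses no value. The critical requirement is that the gap in the $p$-side, stretched by the large slope $g'$, be bridged by the whole $w$-side, stretched by the small slope $h'$. As $g'$ grows with $p$, the condition depends on how far to the right the square reaches.

\begin{lemma}\label{lem:cover}
Let $\lambda\in(0,\frac12)$ and $n\ge1$. Let $Q_0=I_0\times J_0$ be a basic square, let $r_0$ be the right endpoint of $I_0$, and suppose that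
\begin{equation}\label{eq:cover}
(1-2\lambda)(1-\lambda+\lambda r_0)\le\lambda-\eta .
\end{equation}
Then $F_n\bigl(Q_0\cap(K\times K)\bigr)=F_n(Q_0)$, and this set is an interval.
\end{lemma}

\begin{proof}
Let $Q=I\times J\subset Q_0$ be a basic square of side $\ell$. Let $L_g,G_g,R_g$ be the lengths of the $g$-images of the left part, the gap and the right part of $I$, and $S_g=L_g+G_g+R_g$. Define $L_h,G_h,R_h,S_h$ in the same way from $h$ and $J$. As $g$ and $h$ are continuous and increasing, $F_n$ maps a rectangle onto the interval between its values at the lower left and upper right corners. With $\alpha=\min F_n(Q)$ we get $F_n(Q)=[\alpha,\alpha+S_g+S_h]$, and the children, in the order left--left, left--right, right--left, right--right, have the images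
\begin{align*}
&[\alpha,\ \alpha+L_g+L_h], &&[\alpha+L_h+G_h,\ \alpha+L_g+S_h],\\
&[\alpha+L_g+G_g,\ \alpha+S_g+L_h], &&[\alpha+L_g+G_g+L_h+G_h,\ \alpha+S_g+S_h].
\end{align*}
Suppose that each of these intervals starts no later than its predecessor ends. Then they cover $F_n(Q)$: given $d\in F_n(Q)$, the first interval whose right end is at least $d$ contains $d$. The three conditions are
\[
G_h\le L_g,\qquad G_g\le S_h,\qquad G_h\le R_g .
\]
The first and third hold for all $\lambda$: by \eqref{eq:slopes}, $G_h\le\lambda\cdot(1-2\lambda)\ell\le(1-\lambda)\cdot\lambda\ell\le\min(L_g,R_g)$. For the second, let $c\le r_0$ be the midpoint of $I$, which is also the midpoint of its gap. Since $g$ is quadratic, its increment over the gap is $g'(c)$ times the length of the gap, so by \eqref{eq:cover} and \eqref{eq:slopes}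
\[
G_g=(1-\lambda+\lambda c)(1-2\lambda)\ell\le(\lambda-\eta)\ell\le S_h .
\]

Now let $d\in F_n(Q_0)$. Choose basic squares $Q_0\supset Q_1\supset\cdots$, each a child of the previous one, with $d\in F_n(Q_i)$ for all $i$. Their common point lies in $Q_0\cap(K\times K)$. The sides of the $Q_i$ tend to $0$, so by continuity $F_n$ maps this point to $d$.
\end{proof}

To apply the lemma we need a square $Q_0$ small enough for \eqref{eq:cover} and large enough for $D\in F_n(Q_0)$. For $Q_0=[0,1]^2$, condition \eqref{eq:cover} reads $\eta\le3\lambda-1$, which requires $\lambda>\frac13$. For $Q_0=[0,\lambda]^2$ it reads $\eta\le q(\lambda)$, where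
\[
q(\lambda)=\lambda-(1-2\lambda)(1-\lambda+\lambda^2)=2\lambda^3-3\lambda^2+4\lambda-1 .
\]
This is the polynomial in Theorem~\ref{thm:infinite}.

\begin{proof}[Proof of Theorem~\ref{thm:infinite}]
The derivative $q'=6\lambda^2-6\lambda+4=6(\lambda-\frac12)^2+\frac52$ is positive, so $q$ is increasing and has one real root $\lambda_1$. From $q(0.3058)=-0.00014\ldots$ and $q(0.3059)=0.00012\ldots$ we get $\lambda_1\in(0.3058,0.3059)$. Let $\lambda\in(\lambda_1,\frac12)$. Then $q(\lambda)>0$, and $D>0$ because $\lambda>\lambda_0$. In both cases below $Q_0$ has lower left corner $(0,0)$, so $\min F_n(Q_0)=F_n(0,0)=\frac12\lambda^{2n+1}<D$ for large $n$. Also $\eta=\lambda^{2n+2}\to0$ as $n\to\infty$, and $h(w)\ge\lambda w$.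

\emph{Case $\lambda_1<\lambda\le\frac13$.} Take $Q_0=[0,\lambda]^2$. Condition \eqref{eq:cover}, $\eta\le q(\lambda)$, holds for large $n$. Moreover $\max F_n(Q_0)\ge g(\lambda)+\lambda^2=\lambda+\frac12\lambda^3$, and
\[
\lambda-D=\frac{3\lambda^2-4\lambda+1}{2\lambda}=\frac{(1-\lambda)(1-3\lambda)}{2\lambda}\ge0,
\]
so $D\le\lambda<\max F_n(Q_0)$.

\emph{Case $\frac13<\lambda<\frac12$.} Take $Q_0=[0,1]^2$. Condition \eqref{eq:cover}, $\eta\le3\lambda-1$, holds for large $n$. Moreover $\max F_n(Q_0)\ge g(1)+\lambda=1+\frac\lambda2$, and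
\[
1+\frac\lambda2-D=\frac{2\lambda^2-2\lambda+1}{2\lambda}=\frac{\lambda^2+(1-\lambda)^2}{2\lambda}>0 .
\]

In both cases $D$ lies in the interval $F_n(Q_0)$ for all large $n$, and Lemma~\ref{lem:cover} gives a solution of \eqref{eq:En}. By Proposition~\ref{prop:reduction}(i), solutions with different $n$ give different points of $X_\lambda$, so $X_\lambda$ is infinite.
\end{proof}

\begin{remark}
The two mechanisms exclude each other. Since $r_0>0$ and $\eta>0$, condition \eqref{eq:cover} implies $(1-2\lambda)(1-\lambda)<\lambda$, which is equivalent to $(1-\lambda)^2<2\lambda-\lambda^2$. So Lemma~\ref{lem:cover} can apply only for $\lambda>1-\frac1{\sqrt2}$, where the interval $G$ of Lemma~\ref{lem:gap} is empty.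
\end{remark}

\begin{thebibliography}{1}
\bibitem{JKLW} Kan Jiang, Derong Kong, Wenxia Li and Zhiqiang Wang, \emph{On the intersection of Cantor set with the unit circle and some sequences}, arXiv:2507.16510 (2025).
\end{thebibliography}
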